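# Balanced separators covered by few balls and tree-decompositions with bags covered by few balls

## 1. From separators to bags: statement and vocabulary

All graphs are finite, and $\mathbb N$ contains $0$.

**Theorem 1.** Let $k,r\ge 1$ be integers and put
$$q=4k+1,\qquad \mu=24k,\qquad Q=\mu q=96k^2+24k,\qquad R=r+12rq=(48k+13)r. \tag{1}$$
Suppose that for every $X\subseteq V(G)$ with $|X|=Q$ there is a $(k,r)$-centred set $S$ such that every component of $G-S$ contains at most $|X|/2$ vertices of $X$. Then $G$ has a $(Q+k,R)$-centred tree-decomposition. In particular this holds if $G$ admits $(k,r)$-balanced separators. Consequently, for all $k,r\in\mathbb N$, every graph that admits $(k,r)$-balanced separators has a $(k',r')$-centred tree-decomposition with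
$$k'=96k^2+25k,\qquad r'=(48k+13)\max(r,1).$$

The last sentence answers, affirmatively, a question from Maria Chudnovsky and Robert Hickingbotham, "Coarse Balanced Separators and Tree-Decompositions", arXiv:2505.06550 (2025): do there exist, for all $k,r$, numbers $k',r'$ with this property? Here are the words in it.

**Definition (tree-decomposition).** A tree-decomposition of $G$ is a pair $(T,\beta)$, where $T$ is a tree and $\beta\colon V(T)\to 2^{V(G)}$, such that for every edge $uv$ of $G$ some node $x$ has $u,v\in\beta(x)$, and for every vertex $v$ the set $\{x\in V(T):v\in\beta(x)\}$ induces a non-empty connected subtree of $T$. The sets $\beta(x)$ are the bags.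

**Definition (balls and centred sets).** We write $d$ for the distance in $G$ (possibly $\infty$), $N^\rho[Y]$ for the set of vertices at distance at most $\rho$ from some vertex of $Y$, and $N^\rho[x]=N^\rho[\{x\}]$. A set $S\subseteq V(G)$ is $(k,r)$-centred if $S\subseteq N^r[\widehat S]$ for some $\widehat S\subseteq V(G)$ with $|\widehat S|\le k$. A tree-decomposition is $(k,r)$-centred if each of its bags is.

Distances are measured in $G$, not inside $S$. For example, in a star the set of leaves induces no edge at all, yet it is $(1,1)$-centred, since the ball $N^1[c]$ around the middle vertex $c$ contains it. A set is $(k,0)$-centred exactly when it has at most $k$ elements.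

**Definition (balanced separators).** Let $w\colon V(G)\to\mathbb R_{\ge 0}$ be a weight function. A set $S$ is a balanced separator for $w$ if every component of $G-S$ has weight at most half the total weight of $G$. The graph $G$ admits $(k,r)$-balanced separators if for every $w$ some $(k,r)$-centred set is a balanced separator for $w$.

For example, take $K_n$ with all weights $1$. A balanced separator must leave at most $n/2$ vertices, so with $r=0$ one needs $k\ge n/2$. With $r=1$, one ball is the whole graph, so $K_n$ admits $(1,1)$-balanced separators for every $n\ge1$.

Theorem 1 says: if, for each way of distributing weight, a few balls of bounded radius suffice to cut the graph in a balanced way, then the whole graph can be laid out along a tree such that each bag is covered by a few balls of bounded radius. The hypothesis is about one cut at a time; the conclusion is about all cuts simultaneously. The bounds depend on $k$ and $r$ only, and $k'$ depends only on $k$. Section 7 proves a converse (Theorem 2), and Section 8 shows that $r'$ must be at least $2r$ when $k\ge4$ and $r\ge1$ (Theorem 3). The optimal $k'$, and the optimal $r'$ between $2r$ and $(48k+13)r$, are not determined here.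

Two degenerate cases of the last sentence of Theorem 1 can be removed at once. If $r=0$, then $(k,0)$-centred sets are $(k,1)$-centred, so $G$ admits $(k,1)$-balanced separators and we use the case $r=1$. If $k=0$, the only $(0,r)$-centred set is $\emptyset$; if $G$ had a vertex, weight $1$ on that vertex and $0$ elsewhere would make $\emptyset$ unbalanced. So $G$ has no vertices, and one empty bag is a $(0,r')$-centred tree-decomposition. Finally, if $G$ admits $(k,r)$-balanced separators with $k,r\ge1$, then the hypothesis about sets $X$ holds: use the indicator function of $X$ as weight. And $Q+k=96k^2+25k$. So only the second sentence of the theorem needs proof, **and from now on $k,r\ge1$**.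

## 2. Small graphs, the gluing lemma, and radius zero by hand

A complete graph $K_n$ has a $(1,1)$-centred tree-decomposition with a single bag, so nothing here bounds the sizes of bags.

Consider a cycle $C_n$ with vertices $v_0,\dots,v_{n-1}$ and a weight of total $W$. Delete $v_0$, then delete a weighted median of the remaining path. Each remaining piece has weight at most $W/2$. So cycles admit $(2,0)$-balanced separators. The bags $\{v_0,v_i,v_{i+1}\}$ for $1\le i\le n-2$, arranged along a path, form a $(3,0)$-centred tree-decomposition. On the other hand, one ball of radius $r$ in $C_n$ has at most $2r+1$ vertices. So if $n>4r+2$, then, with all weights $1$, one ball leaves a path with more than $n/2$ vertices, and $C_n$ does not admit $(1,r)$-balanced separators.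

Now we treat radius $0$ in full. The proof is short, and its skeleton is the one we shall keep. For a vertex set $D$ let $N(D)$ be the set of vertices outside $D$ with a neighbour in $D$.

**Lemma 1 (gluing).** Let $D\ne\emptyset$ be a vertex set with $G[D]$ connected and let $Z\subseteq V(G)$. For each component $D'$ of $G[D\setminus Z]$, suppose we are given a tree-decomposition of $G[D'\cup N(D')]$ with a bag containing $N(D')$. Take a new root node with bag $N(D)\cup(D\cap Z)$ and, for each $D'$, join it to the node of that bag. The result is a tree-decomposition of $G[D\cup N(D)]$.

*Proof.* First, $N(D')\subseteq N(D)\cup (D\cap Z)$: a neighbour of $D'$ outside $D'$ either lies outside $D$, hence in $N(D)$, or lies in $D$, and then it must be in $Z$, since otherwise it would belong to $D'$.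

Edges: an edge of $G[D\cup N(D)]$ with an end in some $D'$ lies inside $D'\cup N(D')$, so it is in a bag of the part for $D'$. Any other edge has both ends in $D\cup N(D)$ minus all the $D'$, which is $N(D)\cup(D\cap Z)$, the root bag.

Vertices: a vertex of $D'$ occurs only in the part for $D'$, because it is neither in the root bag nor, by the inclusion above, in any $N(D'')$; there it occupies a non-empty subtree. A vertex of the root bag occurs in the root, and in the part for $D'$ only if it lies in $N(D')$. In that case it occupies a subtree of that part which contains the attached node, so the union of all these subtrees with the root is connected. $\square$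

**Example (radius zero).** Suppose that for every $X$ with $|X|=2k+1$ there is a set $S$ with $|S|\le k$ such that every component of $G-S$ contains at most $|X|/2$, hence at most $k$, vertices of $X$. Then $G$ has a tree-decomposition whose bags have at most $3k+1$ vertices.

To see this, we prove: if $D\neq\emptyset$, $G[D]$ is connected, $N(D)\subseteq X$ and $|X|\le 2k+1$, then $G[D\cup N(D)]$ has a tree-decomposition with bags of size at most $3k+1$, one of which contains $N(D)$. We use induction on $(|D|,|X|)$ in lexicographic order.

If $|X|\le 2k$, pick $v\in D$ and glue with $Z=\{v\}$. The root bag has at most $2k+1$ vertices. For each component $D'$ of $G[D\setminus\{v\}]$ apply induction to $(D',X\cup\{v\})$; this is allowed since $|D'|<|D|$.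

If $|X|=2k+1$, take $S$ as above and glue with $Z=S$. The root bag has at most $3k+1$ vertices. Let $D'$ be a component of $G[D\setminus S]$, and let $C$ be the component of $G-S$ containing it. Put $X'=(X\cap C)\cup S$. Then $N(D')\subseteq X'$: a vertex $v\in N(D')\setminus S$ is adjacent to $D'\subseteq C$, so $v\in C$; and $v\notin D$, since otherwise $v\in D'$; so $v\in N(D)\subseteq X$. Moreover $|X'|\le k+k<|X|$ and $|D'|\le|D|$, so induction applies.

Start with $X=\emptyset$ for each component $D$ of $G$, and join the resulting trees by edges into one tree.

So the set $X$ covers the boundary of the part $D$ still to be decomposed. It grows one vertex at a time until it is full, and then a balanced separator for $X$ makes it smaller.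

## 3. Balls of one common radius, and how the radius grows

For $r\ge1$ the natural adaptation is to cover $N(D)$ by balls $N^p[x]$, $x\in X$, of one common radius $p$, and to apply the hypothesis to the set $X$ of centres. Let $S\subseteq N^r[\widehat S]$ with $|\widehat S|\le k$ be the resulting separator, and $C$ the component of $G-S$ containing $D'$. We would like to throw away the balls with centre outside $C$ and add $k$ balls around $\widehat S$. The difficulty is that a ball whose centre is outside $C$ may still reach into $C$. How far can it reach?

**Crossing inequality.** Let $S\subseteq N^r[\widehat S]$, let $C$ be a component of $G-S$, let $x\notin C$ and $v\in C$ with $d(x,v)\le p$. Then there is $s\in\widehat S$ such that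
$$d(s,v)\le p+r\qquad\text{and}\qquad d(s,v)\le p+2r-d(x,s). \tag{2}$$

*Proof.* Take a shortest $x$–$v$ path in $G$. Going from $v$ towards $x$, let $z$ be the first vertex outside $C$. Its predecessor lies in $C$, so if $z$ were not in $S$ it would be in $C$. Hence $z\in S$, and there is $s\in\widehat S$ with $d(s,z)\le r$. Since $z$ is on a shortest path, $d(z,v)=d(x,v)-d(x,z)$, and therefore
$$d(s,v)\le r+d(z,v)=r+d(x,v)-d(x,z)\le r+p-d(x,z).$$
Now use $d(x,z)\ge0$ for the first bound and $d(x,z)\ge d(x,s)-r$ for the second. $\square$

By the first bound, balls of radius $p+r$ around $\widehat S$ do the job. So each split reduces the number of balls, as in Section 2, but raises the common radius by $r$. Nothing in the argument bounds the number of nested splits by $k$ and $r$, since between splits the boundary is allowed to fill up again. This is the exact point at which the first approach stops.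

The loss of $r$ is real if we insist on centres in $\widehat S$. Take a path $c_0,\dots,c_n$ (the spine) and attach to each $c_a$ a leg, a path of length $r$. Let $s$ be the far end of the leg at $c_a$. Then $S=N^r[s]$ is exactly that leg including $c_a$. For $1\le p\le n-a$ the ball $N^p[c_a]$ contains $c_{a+p}$, which lies in a component of $G-S$, and $d(s,c_{a+p})=p+r$.

In this example the centre $x=c_a$ is close to $s$. The second bound in (2) says more about distant centres: if $d(x,s)\ge 2r$ for all $s\in\widehat S$, the radius does not grow, and if $d(x,s)\ge 4r$ for all $s\in\widehat S$, it even drops by $2r$. So only centres near $\widehat S$ are a problem. If few centres are near $\widehat S$, we can keep their balls unchanged and still discard many others. If many centres are near one $s\in\widehat S$, we can merge their balls into one ball around $s$. Merging costs radius, but it saves many balls. The plan is to let the saving in number pay for the increase in radius: we impose a budget under which large balls must be rarer than small ones.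

Once merging is allowed, the radii are no longer equal, and this creates a second problem. Suppose the discarded balls have radii $p_1\ge p_2\ge\dots$, with $p_1$ much larger than $p_2$. Then the $k$ new balls, which must replace the largest discarded one, have radius about $p_1$, and we have exchanged one large ball for $k$ large balls; this can break the budget. Here the drop by $2r$ helps: we look for a stretch of $k$ consecutive radii in the list that differ by at most $2r$, discard only the balls from that stretch on, and exchange the $k$ largest discarded balls for $k$ new balls that are no larger than any of those $k$.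

## 4. Configurations with a budget on large balls

**Definition (configuration).** A configuration is a finite set $\mathcal G$ of pairs $(x,p)$ with $x\in V(G)$, $p\in\mathbb N$ and $p\ge r$. Put $\mathrm{cov}(\mathcal G)=\bigcup_{(x,p)\in\mathcal G}N^p[x]$. It is normal if $d(x,y)>|p-p'|$ for any two distinct members $(x,p),(y,p')$.

In a normal configuration the centres are distinct, because $0>|p-p'|$ is impossible. If $\mathcal G$ is not normal, there are distinct members with $d(x,y)\le p-p'$, and then $N^{p'}[y]\subseteq N^p[x]$, since $d(y,v)\le p'$ gives $d(x,v)\le (p-p')+p'$. So $(y,p')$ can be deleted without changing $\mathrm{cov}$. Repeating this until it stops yields a normal subset with the same $\mathrm{cov}$; we call this normalising.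

For example, let $r=1$ and let $G$ be the path on the integers $-10,\dots,10$. The pairs $(0,5)$ and $(3,2)$ are not normal together, since $3\le 5-2$; indeed $N^2[3]=\{1,\dots,5\}$ lies in $N^5[0]$. The pairs $(0,5)$ and $(4,2)$ are normal together, since $4>3$.

**Definition (admissible).** For $i\ge0$ let
$$\theta_i=r+12ri,\qquad n_i(\mathcal G)=|\{(x,p)\in\mathcal G:p\ge\theta_i\}|,\qquad N_i=\max(0,\,Q-i\mu).$$
A configuration $\mathcal G$ is admissible if it is normal and $n_i(\mathcal G)\le N_i$ for all $i\ge0$.

For $k=r=1$ we have $q=5$, $\mu=24$, $Q=120$, $R=61$. Admissible then means: normal, at most $120$ balls in all, at most $96$ of radius at least $13$, at most $72$ of radius at least $25$, at most $48$ of radius at least $37$, at most $24$ of radius at least $49$, and none of radius at least $61$.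

In general, all radii are at least $r=\theta_0$, so $|\mathcal G|=n_0(\mathcal G)\le N_0=Q$. Since $N_q=0$, every radius in an admissible configuration satisfies $r\le p<\theta_q=R$. The empty configuration is admissible. Normalising only deletes members, so it never increases any $n_i$.

Thus each increase of the radius by $12r$ costs $\mu$ in the permitted number. The next two lemmas provide the two moves; both keep a configuration admissible and make it smaller.

## 5. Merging crowded centres, and exchanging distant ones

**Lemma 2 (merging).** Let $\mathcal G$ be admissible and $s\in V(G)$, and suppose at least $\mu+1$ members $(x,p)\in\mathcal G$ satisfy $d(x,s)<4r$. Then there is an admissible $\mathcal G'$ with $|\mathcal G'|<|\mathcal G|$ and $\mathrm{cov}(\mathcal G)\subseteq\mathrm{cov}(\mathcal G')$.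

*Proof.* Let $\mathcal C$ be the set of these members, $P$ the largest radius in $\mathcal C$, and $P^*=P+4r$. Replace $\mathcal C$ by the single pair $(s,P^*)$ and normalise; call the result $\mathcal G'$.

**Coverage and size.** For $(x,p)\in\mathcal C$ and $v\in N^p[x]$ we have $d(s,v)<4r+P=P^*$, so nothing is lost. The size drops by at least $|\mathcal C|-1\ge\mu\ge1$. In particular $n_0(\mathcal G')<n_0(\mathcal G)\le N_0$.

**The radii in $\mathcal C$ are nearly equal.** Any two centres in $\mathcal C$ are at distance less than $8r$, so by normality any two radii in $\mathcal C$ differ by less than $8r$. Hence all radii in $\mathcal C$ exceed $P-8r=P^*-12r$. (This is where $12r=8r+4r$ comes from.)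

**The budget at level $i+1$.** Let $i\ge0$. If $P^*<\theta_{i+1}$, the new pair is not counted and $n_{i+1}$ does not increase. If $P^*\ge\theta_{i+1}$, every radius in $\mathcal C$ exceeds $\theta_{i+1}-12r=\theta_i$, so all of $\mathcal C$ is counted in $n_i(\mathcal G)$. The members of $\mathcal G\setminus\mathcal C$ with radius at least $\theta_{i+1}$ are among the $n_i(\mathcal G)-|\mathcal C|$ members of $\mathcal G\setminus\mathcal C$ with radius at least $\theta_i$. Therefore
$$n_{i+1}(\mathcal G')\le \bigl(n_i(\mathcal G)-|\mathcal C|\bigr)+1\le N_i-\mu .$$
Also $N_i\ge n_i(\mathcal G)\ge|\mathcal C|\ge\mu+1$. So $N_i=Q-i\mu$ and $N_{i+1}=N_i-\mu$, as required. $\square$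

The last line also shows that a merge never produces a radius of $\theta_q$ or more, because $N_q=0$ is respected.

**Lemma 3 (exchange).** Let $\mathcal G$ be admissible with $|\mathcal G|=Q$, and let $X$ be its set of centres. Let $S\subseteq N^r[\widehat S]$ with $|\widehat S|\le k$, and let $C$ be a component of $G-S$ that contains at most $Q/2$ elements of $X$. Suppose that for every $s\in\widehat S$ at most $\mu$ members $(x,p)\in\mathcal G$ satisfy $d(x,s)<4r$. Then there is an admissible $\mathcal G'$ with $|\mathcal G'|<Q$ and
$$S\cup\bigl(\mathrm{cov}(\mathcal G)\cap C\bigr)\subseteq\mathrm{cov}(\mathcal G').$$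

*Proof.*

**Step 1: many members are discardable.** Let $h_1,\dots,h_m$ be the members $(x,p)$ of $\mathcal G$ with $x\notin C$ and $d(x,s)\ge4r$ for all $s\in\widehat S$, ordered so that their radii satisfy $p_1\ge\dots\ge p_m$. The $Q$ centres are distinct and at least $Q/2$ of them lie outside $C$. At most $k\mu$ members have their centre at distance less than $4r$ from $\widehat S$. So
$$m\ge\tfrac Q2-k\mu=12k(4k+1)-24k^2=24k^2+12k. \tag{3}$$

**Step 2: a stretch of $k$ nearly equal radii.** We claim that there is $j$ with
$$0\le j\le m-k-1\qquad\text{and}\qquad p_{j+1}-p_{j+k}\le2r. \tag{4}$$
Suppose not. Let $t=\lfloor(m-1)/k\rfloor$. Then $t\ge m/k-1\ge24k+11\ge 24k+6=6q$ by (3). The values $j=0,k,2k,\dots,(t-1)k$ are all at most $m-k-1$, because $tk\le m-1$. So $p_{ak+1}-p_{ak+k}>2r$ for $a=0,\dots,t-1$. These stretches are disjoint, $p_{ak+k}\ge p_{(a+1)k+1}$, and $tk+1\le m$. Summing gives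
$$p_1-p_m>2rt\ge12rq .$$
But $p_1<\theta_q=r+12rq$ and $p_m\ge r$, a contradiction.

**Step 3: the exchange.** Fix such a $j$, and let
$$\mathcal H=\{h_{j+1},\dots,h_m\},\qquad \rho=\max(r,\,p_{j+1}-2r),\qquad \mathcal G''=(\mathcal G\setminus\mathcal H)\cup\{(s,\rho):s\in\widehat S\},$$
and let $\mathcal G'$ be a normalisation of $\mathcal G''$. By (4), and since all radii are at least $r$, we have $\rho\le p_{j+k}$. The balls $h_1,\dots,h_j$ are kept, however large they are.

**Step 4: size.** By (4), $m-j\ge k+1$, so $|\mathcal G'|\le Q-(m-j)+k\le Q-1$.

**Step 5: budget.** We show $n_i(\mathcal G'')\le n_i(\mathcal G)$ for each $i$; then $\mathcal G'$ is admissible. If $\rho<\theta_i$, no new pair is counted. If $\rho\ge\theta_i$, then $p_{j+1},\dots,p_{j+k}\ge\rho\ge\theta_i$. So at least $k$ members counted by $n_i$ were removed, and at most $k$ were added.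

**Step 6: coverage.** If $v\in S$, then $v\in N^r[s]\subseteq N^\rho[s]$ for some $s\in\widehat S$. Now let $v\in C\cap\mathrm{cov}(\mathcal G)$, say $v\in N^p[x]$ with $(x,p)\in\mathcal G$. If $(x,p)\notin\mathcal H$, then $(x,p)\in\mathcal G''$ and $v$ is covered. If $(x,p)\in\mathcal H$, then $x\notin C$, and (2) gives $s\in\widehat S$ with
$$d(s,v)\le p+2r-d(x,s)\le p+2r-4r=p-2r\le p_{j+1}-2r\le\rho .$$
So $v\in N^\rho[s]$. Finally $\mathrm{cov}(\mathcal G')=\mathrm{cov}(\mathcal G'')$. $\square$

The threshold $4r$ is thus the sum of $2r$, which compensates the loss in the crossing inequality, and $2r$, which is the tolerance in (4).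

## 6. The decomposition by induction on the unexplored part and the number of balls

**Proposition 4.** Assume the hypothesis of Theorem 1 on sets $X$ of size $Q$. Let $D\ne\emptyset$ be a vertex set with $G[D]$ connected, and let $\mathcal G$ be admissible with $N(D)\subseteq\mathrm{cov}(\mathcal G)$. Then $G[D\cup N(D)]$ has a tree-decomposition, all of whose bags are $(Q+k,R)$-centred in $G$, in which some bag contains $N(D)$.

*Proof of Theorem 1 from Proposition 4.* Apply it to each component $D$ of $G$ with $\mathcal G=\emptyset$; this is allowed since $N(D)=\emptyset$. Different components have disjoint vertex sets, so joining the resulting trees by edges into one tree gives a tree-decomposition of $G$. If $G$ is empty, use one empty bag. $\square$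

*Proof of Proposition 4.* We use induction on $(|D|,|\mathcal G|)$ in lexicographic order. In each case where we build a root bag we use Lemma 1; the root bag contains $N(D)$, and the bags of the glued parts are $(Q+k,R)$-centred by induction. Recall that $|\mathcal G|\le Q$.

**Case A: $|\mathcal G|<Q$.** There is room for one more ball, and we use it to make $D$ smaller. Pick $v\in D$ and glue with $Z=\{v\}$. The root bag $N(D)\cup\{v\}$ is covered by the balls of $\mathcal G$ and the ball around $v$, at most $Q$ balls of radius at most $R$. Let $D'$ be a component of $G[D\setminus\{v\}]$ and let $\mathcal G'$ be a normalisation of $\mathcal G\cup\{(v,r)\}$. Then $n_0(\mathcal G')\le|\mathcal G|+1\le Q$. For $i\ge1$ we have $r<\theta_1\le\theta_i$, so the new pair is not counted and $n_i$ does not increase. Hence $\mathcal G'$ is admissible. Also $N(D')\subseteq N(D)\cup\{v\}\subseteq\mathrm{cov}(\mathcal G')$. Since $|D'|<|D|$, induction gives the decomposition of $G[D'\cup N(D')]$ to be glued. (If $D=\{v\}$, there is nothing to glue.)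

**Case B: $|\mathcal G|=Q$.** The configuration is full, and we use a separator. Let $X$ be the set of centres. The centres are distinct, so $|X|=Q$. By hypothesis there are $\widehat S$ with $|\widehat S|\le k$ and $S\subseteq N^r[\widehat S]$ such that each component of $G-S$ contains at most $Q/2$ elements of $X$.

**Case B1: some $s\in\widehat S$ has at least $\mu+1$ members $(x,p)\in\mathcal G$ with $d(x,s)<4r$.** Lemma 2 gives an admissible $\mathcal G'$ with $|\mathcal G'|<|\mathcal G|$ and $N(D)\subseteq\mathrm{cov}(\mathcal G)\subseteq\mathrm{cov}(\mathcal G')$. Induction applied to $(D,\mathcal G')$ yields exactly the required tree-decomposition.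

**Case B2: no such $s$ exists.** Glue with $Z=S$. The root bag $N(D)\cup(D\cap S)$ is covered by the $Q$ balls of $\mathcal G$, of radius less than $R$, and the at most $k$ balls $N^r[s]$, $s\in\widehat S$. So it is $(Q+k,R)$-centred. Let $D'$ be a component of $G[D\setminus S]$, and let $C$ be the component of $G-S$ containing $D'$. Lemma 3, applied to $C$, gives an admissible $\mathcal G'$ with $|\mathcal G'|<Q=|\mathcal G|$.

It covers $N(D')$. Indeed, let $v\in N(D')$. If $v\in S$, then $v\in\mathrm{cov}(\mathcal G')$ by Lemma 3. If $v\notin S$, then $v\in C$, since $v$ is adjacent to $D'\subseteq C$; and $v\notin D$, since otherwise $v$ would belong to $D'$. So $v\in N(D)\cap C\subseteq\mathrm{cov}(\mathcal G)\cap C\subseteq\mathrm{cov}(\mathcal G')$.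

Since $|D'|\le|D|$ and $|\mathcal G'|<|\mathcal G|$, induction applies to $(D',\mathcal G')$. $\blacksquare$

The configuration $\mathcal G'$ in Case B2 depends on $D'$ through $C$; this is harmless because the parts are decomposed independently.

## 7. Brambles, the converse, and radius $2r$

**Definition (bramble).** Two vertex sets touch if they intersect or are joined by an edge. A bramble in $G$ is a family of non-empty connected vertex sets that pairwise touch. A set hits the bramble if it meets every member.

For example, if $ab$ is an edge, then $\{a\},\{b\}$ form a bramble. No single vertex hits it, but the ball $N^1[a]$ does.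

**Theorem 2.** Let $k,r\ge1$, and consider the following statements.

1. (i) $G$ has a $(k,r)$-centred tree-decomposition.
2. (ii) Every bramble of $G$ is hit by some $(k,r)$-centred set.
3. (iii) $G$ admits $(k,r)$-balanced separators.

Then (i)$\Rightarrow$(ii)$\Rightarrow$(iii), and (iii) implies (i) with $(k,r)$ replaced by $(96k^2+25k,(48k+13)r)$. Moreover, (iii) implies that every bramble is hit by a $(k(\lfloor\log_2k\rfloor+2),\,2r)$-centred set.

So the three properties are equivalent up to changing $(k,r)$ by explicit polynomial bounds. The implication from (iii) to (i) is Theorem 1. Two textbook facts enter the rest. The Helly property of subtrees: finitely many pairwise intersecting subtrees of a tree have a common node. Linear programming duality: if a linear program and its dual are both feasible, then their optimal values are attained and equal.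

*Proof of (i)$\Rightarrow$(ii).* Let $(T,\beta)$ be a $(k,r)$-centred tree-decomposition and $\mathcal B$ a bramble. For $v\in V(G)$ let $T_v$ be the subtree of nodes whose bag contains $v$. For $B\in\mathcal B$ let $T_B=\bigcup_{v\in B}T_v$, the set of nodes whose bag meets $B$. If $uv$ is an edge, then $T_u$ and $T_v$ intersect; since $B$ is connected, $T_B$ is a subtree. If $B$ and $B'$ touch, a common vertex or an edge between them lies in a bag, and so $T_B\cap T_{B'}\neq\emptyset$. By the Helly property some node lies in all $T_B$, and its bag hits $\mathcal B$. $\square$

*Proof of (ii)$\Rightarrow$(iii).* Suppose $w$ is a weight function of total $W$ with no $(k,r)$-centred balanced separator. For each $(k,r)$-centred $S$ let $C_S$ be the component of $G-S$ of weight more than $W/2$. Any two of these sets intersect, since otherwise their total weight would exceed $W$. So they form a bramble. By (ii), some $(k,r)$-centred $S$ meets all of them, including $C_S$. But $C_S\cap S=\emptyset$, a contradiction. $\square$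

*Proof of the statement about radius $2r$.* Assume (iii) and let $\mathcal B$ be a non-empty bramble; an empty one is hit by every set. For a weight $\nu$ and a set $Y$ write $\nu(Y)=\sum_{v\in Y}\nu(v)$.

**Step 1: a fractional hitting set.** We show that there is $\nu\colon V(G)\to\mathbb R_{\ge0}$ with $\nu(V(G))\le2k$ and $\nu(N^r[B])\ge1$ for all $B\in\mathcal B$. Consider the linear program of minimising $\nu(V(G))$ subject to $\nu\ge0$ and $\nu(N^r[B])\ge1$ for all $B$. It is feasible (take $\nu=1$ everywhere). Its dual is to maximise $\lambda(\mathcal B)=\sum_B\lambda(B)$ subject to $\lambda\ge0$ and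
$$\sum_{B:\,v\in N^r[B]}\lambda(B)\le1\qquad\text{for all }v\in V(G), \tag{5}$$
and it is feasible as well (take $\lambda=0$). If the required $\nu$ does not exist, the common optimum exceeds $2k$, so there is $\lambda$ satisfying (5) with $\lambda(\mathcal B)>2k$.

Choose $v_B\in B$ for each $B$ and give $v_B$ the weight $\lambda(B)$, added up over $B$. The total weight is $\lambda(\mathcal B)$. Let $S\subseteq N^r[\widehat S]$ with $|\widehat S|\le k$ be balanced for this weight. If $B$ meets $S$, then some $s\in\widehat S$ is within distance $r$ of $B$, that is, $s\in N^r[B]$. Summing (5) over $v\in\widehat S$, the sets $B$ meeting $S$ have total $\lambda$ at most $k<\lambda(\mathcal B)/2$. The other sets are connected, avoid $S$ and pairwise touch, so they all lie in one component of $G-S$. That component contains their vertices $v_B$, so it has weight more than half the total. This is a contradiction.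

**Step 2: halving.** Let $\nu_0=\nu$ and $\mathcal B_0=\mathcal B$. Suppose we have $\nu_j$ and $\mathcal B_j$ with
$$\nu_j(V(G))\le 2k/2^j,\qquad \nu_j(N^r[B])\ge1\ \text{ for all }B\in\mathcal B_j. \tag{6}$$
Take $S_{j+1}\subseteq N^r[\widehat S_{j+1}]$ balanced for $\nu_j$, with $|\widehat S_{j+1}|\le k$, and let
$$\mathcal B_{j+1}=\{B\in\mathcal B_j:B\cap N^{2r}[\widehat S_{j+1}]=\emptyset\}.$$
If $\mathcal B_{j+1}=\emptyset$, stop. Otherwise let $B\in\mathcal B_{j+1}$. The set $N^r[B]$ is connected, because $B$ is and each of its vertices has a path of length at most $r$ to $B$ inside it. It avoids $N^r[\widehat S_{j+1}]\supseteq S_{j+1}$, since a common vertex would put some vertex of $B$ within distance $2r$ of $\widehat S_{j+1}$. The sets in $\mathcal B_{j+1}$ pairwise touch, so all these sets $N^r[B]$ lie in one component $C$ of $G-S_{j+1}$. Let $\nu_{j+1}$ equal $\nu_j$ on $C$ and $0$ elsewhere. Its mass is at most half that of $\nu_j$, since $S_{j+1}$ is balanced, and $\nu_{j+1}(N^r[B])=\nu_j(N^r[B])\ge1$ for $B\in\mathcal B_{j+1}$. So (6) holds for $j+1$.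

**Step 3: the end.** Let $J=\lfloor\log_2k\rfloor+2$. Then $2^J>2k$, so (6) with $j=J$ would force $\nu_J(V(G))<1$, which is impossible for non-empty $\mathcal B_J$. Hence $\mathcal B_j=\emptyset$ for some $j\le J$. This means that every member of $\mathcal B$ meets $N^{2r}[\widehat S_1\cup\dots\cup\widehat S_j]$, and that $|\widehat S_1\cup\dots\cup\widehat S_j|\le kJ$. $\blacksquare$

## 8. A graph in which the radius must double

**Theorem 3.** For all $r,K\ge1$ there is a graph that admits $(4,r)$-balanced separators but has a bramble hit by no $(K,2r-1)$-centred set. Hence it has no $(K,2r-1)$-centred tree-decomposition. So for $k\ge4$ (and $r\ge1$), every valid $r'$ satisfies $r'\ge2r$, whatever $k'$ is, and the radius $2r$ for brambles in Theorem 2 is optimal.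

The consequences follow from the first sentence. The second sentence uses (i)$\Rightarrow$(ii) of Theorem 2 with $(K,2r-1)$ in place of $(k,r)$. For the third, let $k\ge4$; the graph also admits $(k,r)$-balanced separators. If $(k',r')$ with $r'\le 2r-1$ were valid for $(k,r)$, then with $K=\max(k',1)$ the graph would have a $(K,2r-1)$-centred tree-decomposition, a contradiction. In the same way, for $k\ge4$ no number of centres depending only on $k$ and $r$ suffices for brambles with radius $2r-1$.

*Construction.* Let $\ell=4K$, $[\ell]=\{1,\dots,\ell\}$ and $\mathcal A=\{A\subseteq[\ell]:|A|\ge\ell/2\}$. Take vertices $u$, $x_1,\dots,x_\ell$, and $t_A$ for $A\in\mathcal A$, and internally disjoint paths: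

- $U_i$ from $u$ to $x_i$, of length $r$, for each $i\in[\ell]$;
- $P_{i,A}$ from $x_i$ to $t_A$, of length $r$, whenever $i\in A$;
- $R_{A,A'}=R_{A',A}$ from $t_A$ to $t_{A'}$, of length $4r+1$, for each pair $A\ne A'$.

Let $G$ be their union. For $K=1$ we have $\ell=4$ and $|\mathcal A|=6+4+1=11$.

**Step 1: $G$ admits $(4,r)$-balanced separators.** The point is that two random indices hit each set $A$ with probability at least $3/4$. Let $w$ be a weight of total $W$. If $W=0$, the empty set is balanced, so let $W>0$. For $I\subseteq[\ell]$ let $S_I=N^r[\{u\}\cup\{x_i:i\in I\}]$. All paths of the construction that end at $u$ or at some $x_i$ have length exactly $r$, so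
$$N^r[u]=\bigcup_iV(U_i),\qquad N^r[x_i]=V(U_i)\cup\bigcup_{A\ni i}V(P_{i,A}).$$
Thus $S_I$ consists of all $U_i$ together with all $P_{i,A}$ with $i\in I\cap A$. Call $A$ unhit if $A\cap I=\emptyset$. Then $t_A\in S_I$ if and only if $A$ is not unhit.

What is left in $G-S_I$? The unhit $t_A$; the interiors of all $P_{i,A}$ with $i\notin I$; and the interiors of all $R_{A,A'}$. All $x_i$ and $u$ have been removed. The unhit $t_A$ are joined to each other by the paths $R_{A,A'}$, which contain no vertex of $S_I$ when $A$ and $A'$ are both unhit. So there is at most one component $M_I$ containing an unhit $t_A$ (put $M_I=\emptyset$ if there is none). Its vertices are unhit $t_A$'s, or interior to $P_{i,A}$ with $A$ unhit, or interior to $R_{A,A'}$ with $A$ or $A'$ unhit. Every other component contains no branch vertex $u$, $x_i$ or $t_A$, so it is contained in the interior of a single path $P_{i,A}$ or $R_{A,A'}$.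

Choose $i_1,i_2\in[\ell]$ independently and uniformly, and put $I=\{i_1,i_2\}$. Each $A\in\mathcal A$ is unhit with probability $(1-|A|/\ell)^2\le\frac14$. So each vertex lies in $M_I$ with probability at most $\frac14+\frac14=\frac12$; the sum occurs for interior vertices of $R_{A,A'}$. The expectation of $w(M_I)$ is therefore at most $W/2$, and for some choice of $I$ we have $w(M_I)\le W/2$. Fix it.

If every component of $G-S_I$ has weight at most $W/2$, then $S_I$ is balanced. Otherwise there is exactly one component of weight more than $W/2$, and it is a path inside a single $P_{i,A}$ or $R_{A,A'}$. Let $z$ be a weighted median of that path: the two parts of the path on either side of $z$ have weight at most $W/2$ each. Then $S_I\cup N^r[z]$ is balanced, because each component of its complement lies in one of these parts or in another component of $G-S_I$. At most $4$ balls, around $u,x_{i_1},x_{i_2},z$, are used.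

**Step 2: the bramble.** Let $B_A$ consist of $t_A$ and, for each $A'\ne A$, the $2r$ interior vertices of $R_{A,A'}$ nearest to $t_A$. This set is connected. The path $R_{A,A'}$ has $4r$ interior vertices, half of them in $B_A$ and half in $B_{A'}$, so its middle edge joins $B_A$ to $B_{A'}$. Hence the sets $B_A$ form a bramble. They are pairwise disjoint.

One ball of radius $2r$ hits all of them, since $N^{2r}[u]$ contains every $t_A$. We show that radius $2r-1$ is not enough for $K$ balls.

**Step 3: distances without the long paths.** Let $H$ be the union of all $U_i$ and $P_{i,A}$. It arises from the bipartite graph with edges $ux_i$ ($i\in[\ell]$) and $x_it_A$ ($i\in A$) by subdividing each edge into a path of length $r$. In that bipartite graph, $u$ and $t_A$ have distance $2$, distinct $t_A,t_{A'}$ have distance at least $2$, and $x_i,t_A$ with $i\notin A$ have odd distance different from $1$, hence at least $3$. So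
$$d_H(u,t_A)=2r,\qquad d_H(t_A,t_{A'})\ge2r\ (A\ne A'),\qquad d_H(x_i,t_A)\ge3r\ (i\notin A). \tag{7}$$

**Step 4: short paths from $H$ stay in $H$.** We show: if $c\in V(H)$ and $N^{2r-1}[c]$ meets $B_A$, then $d_H(c,t_A)\le2r-1$. Take a shortest path from $c$ to $B_A$; its length is at most $2r-1$ and only its last vertex is in $B_A$. Suppose it leaves $H$. Then it enters the interior of some $R_{A_1,A_2}$ from $t_{A_1}$. If it traverses this path completely, its length is at least $4r+1$, which is too long. So it ends in the interior, and $A\in\{A_1,A_2\}$. If $A=A_1$, it would already have reached $B_A$ at $t_{A_1}$, a contradiction. If $A=A_2$, it needs $2r+1$ steps from $t_{A_1}$ to reach $B_{A_2}$, which is too long. So it stays in $H$, and it ends at $t_A$, the only vertex of $B_A$ in $H$.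

**Step 5: what one ball of radius $2r-1$ can meet.** Let $c\in V(G)$. We show that either there is an index $i$ such that every $B_A$ met by $N^{2r-1}[c]$ satisfies $i\in A$, or the ball meets at most two of the sets $B_A$.

Suppose $c\in U_i$ and $B_A$ is met. By Step 4 there is a path in $H$ of length at most $2r-1$ from $c$ to $t_A$. It leaves $U_i$ via $u$ or via $x_i$. If it leaves via $u$, the remaining length is at least $2r$ by (7), which is impossible. So it leaves via $x_i$, and the remaining length is at least $3r$ unless $i\in A$. Hence $i\in A$.

Suppose $c\in P_{i,A_0}$, where $i\in A_0$, and $B_A$ is met. If $A=A_0$, then $i\in A$. If $A\ne A_0$, a path in $H$ of length at most $2r-1$ from $c$ to $t_A$ leaves $P_{i,A_0}$ via $t_{A_0}$, with remaining length at least $2r$, which is impossible, or via $x_i$, with remaining length at least $3r$ unless $i\in A$. Hence $i\in A$ again.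

Suppose $c$ is an interior vertex of $R_{A_1,A_2}$, and $B_A$ with $A\notin\{A_1,A_2\}$ is met. A path of length at most $2r-1$ from $c$ to $B_A$ must leave $R_{A_1,A_2}$ at $t_{A_1}$ or $t_{A_2}$, say at $t_{A_1}$. Then $N^{2r-1}[t_{A_1}]$ meets $B_A$, so $d_H(t_{A_1},t_A)\le2r-1$ by Step 4, contrary to (7). So only $B_{A_1}$ and $B_{A_2}$ can be met.

**Step 6: counting.** Consider at most $K$ balls of radius $2r-1$. By Step 5 there are $I\subseteq[\ell]$ with $|I|\le K$ and at most $2K$ exceptional sets in $\mathcal A$ such that every $B_A$ met by one of the balls has $A\cap I\ne\emptyset$ or has $A$ exceptional. Since $|[\ell]\setminus I|\ge3K$ and every subset of size $2K=\ell/2$ belongs to $\mathcal A$, the number of $A\in\mathcal A$ with $A\cap I=\emptyset$ is at least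
$$\binom{3K}{2K}=\binom{3K}{K}\ge3K>2K,$$
where the first inequality holds because $1\le K\le3K-1$. So some $A$ is disjoint from $I$ and not exceptional, and $B_A$ is missed by all the balls. Hence no $(K,2r-1)$-centred set hits the bramble. $\blacksquare$
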